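# Triangle counts of maximal level-$k$ hypertriangulations in the plane

## Six midpoints of a quadrilateral

Take the convex quadrilateral with corners
$$p_1=(0,0),\quad p_2=(4,0),\quad p_3=(5,3),\quad p_4=(0,4),$$
and mark the midpoint of every pair of corners. Writing $ij$ for the midpoint of $p_i$ and $p_j$, we get
$$12=(2,0),\quad 23=(4.5,1.5),\quad 34=(2.5,3.5),\quad 14=(0,2),\quad 13=(2.5,1.5),\quad 24=(2,2).$$
The four side midpoints $12,23,34,14$ are the corners of a parallelogram, and the two diagonal midpoints $13$ and $24$ lie in its interior.

Now triangulate the parallelogram. Vertices must be among the six marked points, and not all need be used, but only two kinds of triangles are allowed. A *white* triangle has three labels with a common element, such as $12,13,14$. A *black* triangle has as labels the three pairs inside a triple, such as $12,23,13$. In both kinds, any two of the three labels share exactly one element. So the pairs $12$–$34$, $23$–$14$ and $13$–$24$ are never joined by an edge.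

Which triangulations are there?

* If neither $13$ nor $24$ is a vertex, the parallelogram is cut along one of its diagonals, $12$–$34$ or $23$–$14$. Both are forbidden.
* Suppose $13$ is a vertex. It is interior, so its neighbors form a closed cycle around it, of length at least $3$, in which consecutive neighbors are joined by edges. The neighbors can only be side midpoints, because $24$ is forbidden as a neighbor. Since $12$–$34$ and $23$–$14$ are also forbidden, the cycle must be $12,23,34,14$. So the triangles around $13$ fill the whole parallelogram, and there is no room for $24$.
* If $24$ is a vertex, the same argument gives the four triangles around $24$.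

There are exactly two triangulations. Call them $T_{13}$ and $T_{24}$. In $T_{13}$ the triangles $\{12,13,14\}$ and $\{13,23,34\}$ are white, and $\{12,23,13\}$ and $\{34,14,13\}$ are black, so $T_{13}$ is legal. Similarly for $T_{24}$. Each has four triangles, and neither can be refined. Each leaves one of the six points unused, and that point cannot be added.

Next replace the quadrilateral by a triangle with an inner point: $x=(0,0)$, $y=(6,0)$, $z=(0,6)$, $q=(2,1)$. To avoid fractions we list doubled midpoints:
$$qx=(2,1),\quad xy=(6,0),\quad qy=(8,1),\quad yz=(6,6),\quad qz=(2,7),\quad xz=(0,6).$$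
In this order they form a hexagon. Its successive edge vectors are $(4,-1),(2,1),(-2,5),(-4,1),(-2,-1),(2,-5)$, and consecutive cross products are $6,12,18,6,12,18>0$, so the hexagon is strictly convex. Opposite corners have disjoint labels, so the three long diagonals are forbidden. A triangulation of a convex hexagon without long diagonals consists of one of the two inscribed triangles on alternate corners and three corner triangles. Again there are exactly two:

* $T_\bullet$, with the black inner triangle $\{xy,yz,xz\}$ and three white corner triangles, for example $\{xz,qx,xy\}$, whose labels share $x$;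
* $T_\circ$, with the white inner triangle $\{qx,qy,qz\}$ and three black corner triangles, for example $\{qx,xy,qy\}$.

Again each has four triangles.

The number of triangles is not always the same. If we triangulate $x,y,z,q$ themselves rather than their midpoints, then the single triangle $xyz$ is a triangulation, and so is its subdivision into three triangles at $q$. But the first one can be refined. So we ask: **if such a triangulation cannot be refined any further, does it have the largest possible number of triangles?** The quadrilateral shows that "cannot be refined" does not mean "uses all points".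

## Averaged points, colored triangles, and the theorems

Throughout, $A\subset\mathbb R^2$ is a finite set of $n\ge2$ points and $1\le k\le n-1$. For a $k$-element set $I\subseteq A$ let $a_I=\frac1k\sum_{x\in I}x$, a point labeled by $I$. Let $A^{(k)}=\{a_I: |I|=k\}$.

**Definition (generic).** $A$ is generic if for every $1\le k\le n-1$ the points $a_I$ with $|I|=k$ are pairwise distinct and no three of them are collinear.

We write $J+x=J\cup\{x\}$ and $L-x=L\setminus\{x\}$. Strings such as $Kab$ mean $K\cup\{a,b\}$.

**Definition (hypertriangulation).** A level-$k$ hypertriangulation of $A$ is a triangulation of $\operatorname{conv}A^{(k)}$ with vertices in $A^{(k)}$ (not every point of $A^{(k)}$ has to be a vertex), in which every triangle is of one of two types: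

* white, written $(J;xyz)$: vertices $a_{J+x},a_{J+y},a_{J+z}$, where $|J|=k-1$ and $x,y,z\in A\setminus J$ are distinct;
* black, written $(L;xyz)$: vertices $a_{L-x},a_{L-y},a_{L-z}$, where $|L|=k+1$ and $x,y,z\in L$ are distinct.

As usual, the triangles of a triangulation meet only in common vertices or common edges. At level $1$ all triangles are white with $J=\emptyset$, and we have ordinary triangulations of $\operatorname{conv}A$ using some of the points of $A$. Level $2$ for $n=4$ is what we did above.

**Definition (maximal, maximum).** A level-$k$ hypertriangulation is maximal if no other one properly refines it, so that every triangle of the first is a union of triangles of the second. It is maximum if no other level-$k$ hypertriangulation of $A$ has more triangles.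

The problem comes from Herbert Edelsbrunner, Alexey Garber, Morteza Saghafian, "Order-2 Delaunay Triangulations Optimize Angles", arXiv:2310.18238 (2023). For $A$ in convex position it is known that all level-$k$ hypertriangulations have the same number of triangles. The answer to the question is yes.

**Main Theorem.** Let $A\subset\mathbb R^2$ be finite and generic. Then any two maximal level-$k$ hypertriangulations of $A$ have the same, and therefore maximum, number of triangles. In other words, every maximal level-$k$ hypertriangulation is maximum.

If $n=2$, then $k=1$, there are no triangles, and there is nothing to prove. **From now on $n\ge3$.** We shall use only two consequences of genericity: no three points of $A$ are collinear, and for the given $k$ the points of $A^{(k)}$ are pairwise distinct with no three collinear.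

A white triangle $(J;xyz)$ is the image of $xyz$ under
$$v\mapsto \tfrac1k\Bigl(\sum_{p\in J}p+v\Bigr),$$
so it is a translate of $\frac1k xyz$. A black triangle $(L;xyz)$ is the image of $xyz$ under
$$v\mapsto\tfrac1k\Bigl(\sum_{p\in L}p-v\Bigr),$$
a translate of $-\frac1kxyz$. Let $o(x,y,z)=\pm1$ be the orientation of distinct $x,y,z\in A$, with $+1$ for counterclockwise (ccw). Since $v\mapsto-v$ preserves orientation in the plane, *in both colors the vertices, in the listed order, have orientation $o(x,y,z)$*.

When can we obviously refine? If $(J;xyz)$ is white and some $q\in A\setminus J$ lies inside $xyz$, then $a_{J+q}$ lies inside the white triangle, and we may use it. For black triangles the points $q\in L$ play this role, because $a_{L-q}$ lies inside. This suggests what to count.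

**Definition (bad pair).** A bad pair of $T$ is either a white triangle $(J;xyz)$ of $T$ together with a point $q\in A\setminus J$, $q\in\operatorname{int}xyz$, or a black triangle $(L;xyz)$ of $T$ together with a point $q\in L$, $q\in\operatorname{int}xyz$. Let $b(T)$ be the number of bad pairs and $N(T)$ the number of triangles of $T$.

For instance, the triangle $xyz$ at level $1$ with the inner point $q$ has $N=1$, $b=1$, and its subdivision has $N=3$, $b=0$. In $T_\bullet$ the black triangle $(xyz;xyz)$ has $q$ inside $xyz$, but $q\notin L$, so this is *not* a bad pair. Indeed $T_\bullet$ cannot be refined.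

Let $f_i$ be the number of vertices (equivalently, edges) of the polygon $\operatorname{conv}A^{(i)}$, $1\le i\le n-1$.

**Theorem 1.** $N(T)+2b(T)=G$ for a constant $G=G(A,k)$ not depending on $T$. Consequently, for a level-$k$ hypertriangulation $T$:
$$T\text{ is maximal}\iff b(T)=0\iff N(T)=G\iff T\text{ is maximum}.$$
Every $T$ can be refined to a maximum one by exactly $b(T)$ one-point insertions.

**Theorem 2.** $G=2k(n-k)-f_k+2\sum_{i=1}^{k-1}(k-i)(n-f_i)$. Equivalently, the maximal level-$k$ hypertriangulations are exactly those with $k(n-k)+1+\sum_{i=1}^{k-1}(k-i)(n-f_i)$ vertices.

**Theorem 3.** All level-$k$ hypertriangulations of $A$ have the same number of triangles if and only if $A$ is in convex position or $(n,k)=(4,2)$.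

Theorem 1 contains the Main Theorem. Theorems 2 and 3 are additions that the Main Theorem does not need.

## An angle count: perfect at level one, incomplete above

At level one we can prove that $N+2b$ is constant by adding angles. For $v\in A$ and $x,y\in A\setminus\{v\}$ distinct, let $\theta_v(x,y)\in(-\pi,\pi)$ be the signed angle from $x-v$ to $y-v$. It is well defined because $v,x,y$ are not collinear, and $\theta_v(y,x)=-\theta_v(x,y)$. Let $xyz$ be ccw. As a point runs along the segment from $x$ to $y$, its direction seen from $q$ turns by $\theta_q(x,y)$. So for $q\notin\{x,y,z\}$ the winding number of the triangle around $q$ gives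
$$\theta_q(x,y)+\theta_q(y,z)+\theta_q(z,x)=\begin{cases}2\pi & q\in\operatorname{int}xyz,\\ 0&\text{otherwise.}\end{cases}\tag{1}$$
The three interior angles give
$$\theta_z(x,y)+\theta_x(y,z)+\theta_y(z,x)=\pi.\tag{2}$$

*Level one.* Put $h(x\to y)=\frac1\pi\sum_{q\ne x,y}\theta_q(x,y)$. By (1) and (2), the sum of $h$ around a ccw triangle $xyz$ is $1+2\#\{q\in\operatorname{int}xyz\}$. Add over all triangles of $T$. Each interior edge is traversed once in each direction and cancels. What remains is the sum of $h$ over the hull edges, which does not depend on $T$. So $N+2b$ is constant when $k=1$.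

*Level $k$.* Every edge of $T$ has the form $a_{J+x}a_{J+y}$ with $|J|=k-1$, and we look for an edge function depending on $J,x,y$. For white triangles we want only points $q\notin J$ to count, so we might use $\frac1\pi\sum_{q\notin J\cup\{x,y\}}\theta_q(x,y)$. Around a white triangle this gives exactly $1+2\#\{q\notin J\text{ inside}\}$. But consider a black triangle $(L;xyz)$. Its ccw edge $a_{L-x}\to a_{L-y}$ goes from $J+y$ to $J+x$, where $J=L\setminus\{x,y\}$. The same function sees there only the points outside $L$, with the wrong sign, and it misses the angle sum $\pi$. To repair this we must also use the points in $J$, with a minus sign: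
$$H(a_{J+x}\to a_{J+y})=\frac1\pi\Bigl(\sum_{q\notin J\cup\{x,y\}}\theta_q(x,y)-\sum_{q\in J}\theta_q(x,y)\Bigr).$$
This changes sign when the edge is reversed. Let us compute its sums around ccw triangles.

* White $(J;xyz)$: all three edges have the same $J$. The points $x,y,z$ contribute $1$ by (2), and by (1) the sum is $1+2\#\{q\notin J\text{ inside }xyz\}-2\#\{q\in J\text{ inside }xyz\}$.
* Black $(L;xyz)$: on the edge $a_{L-x}\to a_{L-y}$, which goes from $J+y$ to $J+x$ with $J\cup\{x,y\}=L$, the value of $H$ is $\frac1\pi\bigl(\sum_{q\in L\setminus\{x,y\}}\theta_q(x,y)-\sum_{q\notin L}\theta_q(x,y)\bigr)$. Now $z\in L\setminus\{x,y\}$, so again (2) contributes $1$, and the sum is $1+2\#\{q\in L\text{ inside }xyz\}-2\#\{q\notin L\text{ inside }xyz\}$.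

For $q\in A$ let $\alpha_q(T)$ be the number of white triangles $(J;xyz)\in T$ with $q\in J$ and $q\in\operatorname{int}xyz$. Let $\delta_q(T)$ be the number of black triangles $(L;xyz)\in T$ with $q\notin L$ and $q\in\operatorname{int}xyz$. Adding over $T$, interior edges cancel and we get
$$N(T)+2b(T)-2\sum_{q\in A}\bigl(\alpha_q(T)+\delta_q(T)\bigr)=\sum_{e}H(e),\tag{3}$$
the sum being over the ccw edges $e$ of $\operatorname{conv}A^{(k)}$.

The right side does not depend on $T$, but here the attempt stops. The triangles also contain *wrong* points, which give no refinement. To finish we would need $\sum_q(\alpha_q+\delta_q)$ to be constant, and (3) says nothing about that. The correction is really there: in the hexagon example $T_\bullet$ has $\delta_q=1$, $\alpha_q=0$ and $T_\circ$ has $\alpha_q=1$, $\delta_q=0$.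

We keep (3) for later, and look at the two examples once more. In each of them the two hypertriangulations have together eight triangles on six points labeled by the pairs in a $4$-set. These eight triangles are the faces of an octahedron, whose vertices are the six pairs and whose missing edges are the three pairs of disjoint labels. The two hypertriangulations are two halves of its surface. This suggests a new plan. Do not look for a function on edges. Write down the function on *triangles* that we want to sum, and compare two hypertriangulations through three-dimensional cells. Only a check on each kind of cell remains, and such a check involves only four moving points.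

## The hypersimplex and its faces of dimension at most three

**Definition (hypersimplex).** $P=\{t\in[0,1]^A:\sum_{p\in A}t_p=k\}$.

Its vertices are the indicator vectors of the $k$-sets, and we write $I$ for the vertex of the set $I$. The linear map $t\mapsto\frac1k\sum_pt_p\,p$ sends the vertex $I$ to $a_I$. For $n=4$, $k=2$ the polytope $P$ is the octahedron just described.

A face of $P$ is obtained by making some inequalities $t_p\le1$ and $t_p\ge0$ tight. Say the coordinates in $J$ are fixed to $1$, those in a set $E$ disjoint from $J$ are free, and the others are fixed to $0$. What is left is $\{t\in[0,1]^E:\sum t_p=k-|J|\}$. This is a single point if $k-|J|$ is $0$ or $|E|$, and it has dimension $|E|-1$ if $0<k-|J|<|E|$. So the faces of dimension $d\ge1$ have $|E|=d+1$ and $0<k-|J|<|E|$. We list the small ones.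

* Edges ($|E|=2$): they join $J+x$ and $J+y$, $|J|=k-1$.
* 2-faces ($|E|=3$). If one element of $E$ is still to be chosen, we get a white triangle $[J;x,y,z]$ with vertex order $J+x,J+y,J+z$ and $|J|=k-1$. If two are to be chosen, put $L$ equal to the fixed set together with $E$, so $|L|=k+1$. We get a black triangle $[L;x,y,z]^b$ with vertex order $L-x,L-y,L-z$. The vertex order gives the orientation, so as oriented cells these symbols are alternating in $x,y,z$.
* 3-faces ($|E|=4$, $E=\{w,x,y,z\}$). There are three kinds, according to the number $1,3,2$ of elements of $E$ to be chosen:
  * white tetrahedra $J+w,J+x,J+y,J+z$, $|J|=k-1$;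
  * black tetrahedra $L-w,L-x,L-y,L-z$, $|L|=k+1$;
  * octahedra $Q$ with the six vertices $Kab$, $\{a,b\}\subset E$, where $|K|=k-2$ and $K\cap E=\emptyset$.

**Recalled fact.** The faces of a convex polytope, including the polytope itself, form a regular cell decomposition. The boundary of a 3-face is a 2-cycle with coefficients $\pm1$ on its 2-faces, and this cycle generates the group of 2-cycles of the boundary sphere, which is isomorphic to $\mathbb Z$. Since the polytope is contractible, $H_2=0$: every cellular 2-cycle is an integer combination of boundaries of 3-faces.

We need the boundaries explicitly. For a white tetrahedron the boundary is, up to sign, the simplex boundary $[J;x,y,z]-[J;w,y,z]+[J;w,x,z]-[J;w,x,y]$. For a black tetrahedron it is the same expression with $[L;\cdot]^b$. For the octahedron put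
$$W=[Kw;x,y,z]-[Kx;w,y,z]+[Ky;w,x,z]-[Kz;w,x,y],\tag{4}$$
$$B=[Kxyz;x,y,z]^b-[Kwyz;w,y,z]^b+[Kwxz;w,x,z]^b-[Kwxy;w,x,y]^b.\tag{5}$$

**Lemma 1.** $\partial Q=\pm(W-B)$.

*Proof.* The 2-faces of $Q$ arise by fixing one more coordinate of $E$. Fixing it to $1$ gives the four white faces in (4), and fixing it to $0$ gives the four black faces in (5). We compute $\partial W$ and $\partial B$ and omit $K$ from all labels. The white terms give

* $[w;x,y,z]$: $\;wx\to wy,\; wy\to wz,\; wz\to wx$;
* $-[x;w,y,z]$: $\;xy\to wx,\; xz\to xy,\; wx\to xz$;
* $[y;w,x,z]$: $\;wy\to xy,\; xy\to yz,\; yz\to wy$;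
* $-[z;w,x,y]$: $\;xz\to wz,\; yz\to xz,\; wz\to yz$.

For the black terms the vertex order of $[xyz;x,y,z]^b$ is $yz,xz,xy$, and so on. They give

* $[xyz;x,y,z]^b$: $\;yz\to xz,\; xz\to xy,\; xy\to yz$;
* $-[wyz;w,y,z]^b$ (order $yz,wz,wy$, reversed): $\;wz\to yz,\; wy\to wz,\; yz\to wy$;
* $[wxz;w,x,z]^b$ (order $xz,wz,wx$): $\;xz\to wz,\; wz\to wx,\; wx\to xz$;
* $-[wxy;w,x,y]^b$ (order $xy,wy,wx$, reversed): $\;wy\to xy,\; wx\to wy,\; xy\to wx$.

The two lists contain the same twelve directed edges. So $\partial W=\partial B$, and $W-B$ is a 2-cycle on the boundary sphere of $Q$ with coefficient $\pm1$ on each of the eight faces. It is a multiple of the generator $\partial Q$, whose coefficients are also $\pm1$. So $W-B=\pm\partial Q$. $\square$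

*Check on the quadrilateral.* Let $w,x,y,z=p_1,p_2,p_3,p_4$, $K=\emptyset$. All triples in increasing order are ccw. Then $W-B$ is $[1;234]+[3;124]+[123;123]^b+[134;134]^b$ minus $[2;134]+[4;123]+[234;234]^b+[124;124]^b$. This is exactly $T_{13}-T_{24}$ with all triangles oriented ccw.

## Two identities for four points

For $v\in A$ and distinct $x,y,z\in A$ let $\iota_v(x,y,z)=o(x,y,z)$ if $v\in\operatorname{int}xyz$, and $0$ otherwise. In particular it is $0$ if $v\in\{x,y,z\}$. For an alternating function $\varphi$ of three points put
$$D\varphi(w,x,y,z)=\varphi(x,y,z)-\varphi(w,y,z)+\varphi(w,x,z)-\varphi(w,x,y).$$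
Exchanging two neighboring arguments changes the sign. For instance,
$$D\varphi(x,w,y,z)=\varphi(w,y,z)-\varphi(x,y,z)+\varphi(x,w,z)-\varphi(x,w,y)=-D\varphi(w,x,y,z).$$
The exchanges $x\leftrightarrow y$ and $y\leftrightarrow z$ are checked the same way. So $D\varphi$ is alternating. The signs in (4), (5) and in the tetrahedron boundaries are the signs of $D$.

**Lemma 2.** Let $w,x,y,z\in A$ be distinct.

(i) If $v\in A\setminus\{w,x,y,z\}$, then $D\iota_v(w,x,y,z)=0$.

(ii) $\displaystyle Do(w,x,y,z)+2\sum_{v\in\{w,x,y,z\}}D\iota_v(w,x,y,z)=0$.

*Proof of (i).* The purpose is to see that a point that is not one of the four drops out. By the winding number, as in (1) but for either orientation, for $v\notin\{x,y,z\}$,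
$$\iota_v(x,y,z)=\tfrac1{2\pi}\bigl(\theta_v(y,z)-\theta_v(x,z)+\theta_v(x,y)\bigr).$$
Substitute this into $D\iota_v(w,x,y,z)$. The four brackets, with their signs, are
$$\bigl(\theta_v(y,z)-\theta_v(x,z)+\theta_v(x,y)\bigr)-\bigl(\theta_v(y,z)-\theta_v(w,z)+\theta_v(w,y)\bigr)$$
$$+\bigl(\theta_v(x,z)-\theta_v(w,z)+\theta_v(w,x)\bigr)-\bigl(\theta_v(x,y)-\theta_v(w,y)+\theta_v(w,x)\bigr).$$
Each of the six angles occurs twice with opposite signs. The sum is $0$.

*Proof of (ii).* The left side is alternating in $w,x,y,z$, so we may relabel the points. No three are collinear, so the four points are in convex position or one lies inside the triangle of the other three.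

* *Convex position, ccw order $w,x,y,z$.* All $\iota_v$ vanish, and $Do=1-1+1-1=0$.
* *$w\in\operatorname{int}xyz$ with $xyz$ ccw.* Here $o(x,y,z)=o(w,y,z)=o(w,x,y)=1$ and $o(w,x,z)=-1$, so $Do=1-1-1-1=-2$. The only nonzero $\iota$-term is $\iota_w(x,y,z)=1$, which enters with sign $+$. The total is $-2+2=0$. $\square$

## A cochain that vanishes on the boundaries of 3-faces

We now write down the quantity we want to sum. Let $g$ be the function on oriented 2-faces of $P$ (a cellular 2-cochain) given by
$$g[J;x,y,z]=o(x,y,z)+2\sum_{q\in A\setminus J}\iota_q(x,y,z),\qquad g[L;x,y,z]^b=o(x,y,z)+2\sum_{q\in L}\iota_q(x,y,z).\tag{6}$$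
It is well defined because the right sides are alternating in $x,y,z$, and we extend it linearly to 2-chains. On a ccw triangle it is $1$ plus twice the number of bad pairs that the triangle belongs to. Wrong points do not enter at all.

**Proposition 1.** $g(\partial F)=0$ for every 3-face $F$ of $P$.

*Proof.* There are three kinds of 3-faces.

*White tetrahedron.* Here $w,x,y,z\in A\setminus J$, and the same set $A\setminus J$ of points $q$ is used on all four faces. So
$$g(\partial F)=\pm\Bigl(Do+2\sum_{q\in A\setminus J}D\iota_q\Bigr)(w,x,y,z).$$
By Lemma 2(i) only $q\in\{w,x,y,z\}$ contribute, and all four of these lie in $A\setminus J$. By Lemma 2(ii) the value is $0$.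

*Black tetrahedron.* The value is $\pm\bigl(Do+2\sum_{q\in L}D\iota_q\bigr)(w,x,y,z)$ with $\{w,x,y,z\}\subseteq L$. It is $0$ for the same reason.

*Octahedron.* By Lemma 1 we must show $g(W)=g(B)$. On the white face $[Kw;x,y,z]$ the sum in (6) runs over $q\notin K+w$. The terms with $q\in\{x,y,z\}$ vanish, so it runs over $q\notin K\cup\{w,x,y,z\}$. The other white faces give the same set. By Lemma 2(i),
$$g(W)=Do+2\sum_{q\notin K\cup\{w,x,y,z\}}D\iota_q=Do .$$
On the black face $[Kxyz;x,y,z]^b$ the sum runs over $q\in K\cup\{x,y,z\}$. The terms $q\in\{x,y,z\}$ vanish, so it runs over $q\in K$, and the other black faces again give the same set. So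
$$g(B)=Do+2\sum_{q\in K}D\iota_q=Do .$$
Hence $g(W-B)=0$. $\square$

In the octahedron $Do$ may well be $-2$, as it is when $w$ is inside $xyz$. White and black faces then make the same error, and the errors cancel.

## Why $N+2b$ is constant

**Step 1: lift $T$ to the hypersimplex.** The purpose is to regard a hypertriangulation as a 2-chain of $P$ whose boundary does not depend on $T$. Every point of $A^{(k)}$ has a unique label, since the points $a_I$ are distinct. The union of the three labels is $J\cup\{x,y,z\}$, of size $k+2$, for a white triangle, and $L$, of size $k+1$, for a black one. So each triangle has a well-defined color. It determines $J$ as the intersection of the labels (white) or $L$ as their union (black), and then $x,y,z$. It therefore lifts to a unique 2-face of $P$. Every edge of $T$ lifts to a unique edge of $P$: in the black case, $L-x$ and $L-y$ are $J+y$ and $J+x$ with $J=L\setminus\{x,y\}$.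

Regard $T$ as the sum of its lifted triangles, each oriented so that its planar image is ccw. An interior edge of $T$ lies in two triangles on opposite sides, which traverse it in opposite directions, so it cancels in $\partial T$. No three points of $A^{(k)}$ are collinear, so no edge of $\operatorname{conv}A^{(k)}$ contains a further point of $A^{(k)}$. Hence the boundary edges of $T$ are exactly the edges of $\operatorname{conv}A^{(k)}$, and $\partial T$ is the chain of their lifts, directed ccw. This chain is the same for all $T$.

**Step 2: compare two hypertriangulations.** The purpose is to show $g(T)=g(T')$ for any two level-$k$ hypertriangulations. By Step 1, $T-T'$ is a 2-cycle of $P$. By the recalled fact it is a combination of boundaries of 3-faces. (If $n=3$, then $P$ is a triangle and there are no 3-faces. The 2-cycle is then $0$ and $T=T'$.) By Proposition 1, $g(T)-g(T')=g(T-T')=0$.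

**Step 3: read off $g(T)$.** A ccw triangle has $o(x,y,z)=1$ in both colors. Then $\iota_q(x,y,z)$ is $1$ for $q\in\operatorname{int}xyz$ and $0$ otherwise, so (6) gives
$$g(T)=\sum_{\triangle\in T}\bigl(1+2\,\#\{\text{bad pairs containing }\triangle\}\bigr)=N(T)+2b(T).\tag{7}$$
So $N(T)+2b(T)=G$ is constant, which is the first part of Theorem 1. In particular $N(T)\le G$ for all $T$.

## One-point refinements and the end of the proof of Theorem 1

**Step 4: refine at a bad pair.** The purpose is to show that $b(T)>0$ always permits a refinement.

* If $(J;xyz)\in T$ is white with $q\in A\setminus J$, $q\in\operatorname{int}xyz$, then $a_{J+q}$ is in the interior of this triangle, since $v\mapsto\frac1k(\sum_{p\in J}p+v)$ maps $xyz$ onto it. Replace the triangle by the white triangles $(J;qxy),(J;qyz),(J;qzx)$.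
* If $(L;xyz)\in T$ is black with $q\in L\cap\operatorname{int}xyz$, then $a_{L-q}$ is in the interior of this triangle, since $v\mapsto\frac1k(\sum_{p\in L}p-v)$ maps $xyz$ onto it. Replace the triangle by the black triangles $(L;qxy),(L;qyz),(L;qzx)$.

Nothing changes on the boundary of the replaced triangle, so the result is a level-$k$ hypertriangulation, and it properly refines $T$. $N$ grows by $2$, so by constancy of $N+2b$, $b$ drops by exactly $1$. (This can also be seen directly: every other point in $\operatorname{int} xyz$ lies in exactly one of $qxy,qyz,qzx$, because no three points are collinear, and only the pair with $q$ disappears.)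

**Step 5: conclude.** Starting from any $T$, exactly $b(T)$ such steps lead to a refinement with $b=0$ and $N=G$. In particular the maximum of $N$ is $G$.

* If $T$ is maximal, then $b(T)=0$, since otherwise Step 4 refines it.
* $b(T)=0\iff N(T)=G$ by $N+2b=G$.
* $N(T)=G\iff T$ is maximum, since $G$ is the maximum of $N$.
* If $T$ is maximum, it is maximal, since a proper refinement has more triangles.

This proves Theorem 1, and with it the Main Theorem. $\blacksquare$

## Hull edges of $\operatorname{conv}A^{(i)}$ and a rotating direction

To compute $G$ we return to the angle identity (3). First we evaluate its right side. Then we compute $\sum_q(\alpha_q+\delta_q)$ for one particular hypertriangulation. By Theorem 1 this is enough.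

**Step 6: describe the hull edges.** Let $1\le i\le n-1$ and let $\varphi$ be a unit vector. On $A^{(i)}$ the function $\langle\cdot,\varphi\rangle$ is maximized by the sets of $i$ points of $A$ that are highest in direction $\varphi$. At most two points of $A$ share a given value, since no three are collinear. So the maximizer is not unique exactly if two points $x,y\in A$ tie at ranks $i$ and $i+1$. Then the maximizing sets are $J+x$ and $J+y$, where $J$ is the set of the $i-1$ higher points, and $a_{J+x}a_{J+y}$ is an edge with outer normal $\varphi$. The ccw direction along the hull is $\varphi$ rotated by $+90^\circ$. So the ccw-directed edges of $\operatorname{conv}A^{(i)}$ are the $a_{J+x}\to a_{J+y}$ for which $y-x$ is a positive multiple of $\varphi$ rotated by $+90^\circ$ and $J$ is the set of points to the right of the directed line $x\to y$, with $|J|=i-1$. Different ordered pairs give different normals: two distinct parallel lines, in the same direction, cannot both have exactly $i-1$ points of $A$ on the right, because one of them together with its two points lies to the right of the other. So the edges correspond bijectively to ordered pairs $(x,y)$ with exactly $i-1$ points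 of $A$ to the right of $x\to y$. Reversing the pairs,
$$f_{j+1}=\#\{(q,p)\in A^2,\ q\ne p:\text{ exactly }j\text{ points of }A\text{ lie to the left of }q\to p\},\quad 0\le j\le n-2.\tag{8}$$

*Example.* For a triangle $xyz$ with inner point $q$: the six ordered pairs containing $q$ have one point on each side, and the six others have the two remaining points on one side. So $f_1=3$, $f_2=6$, $f_3=3$, in agreement with the hexagon.

**Step 7: the sum of $H$ over the hull.** The purpose is to prove
$$\sum_e\bigl(H(e)+1\bigr)=2k(n-k),\tag{9}$$
the sum being over the $f_k$ ccw edges of $\operatorname{conv}A^{(k)}$. Together with (3) this gives, for every level-$k$ hypertriangulation $T$,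
$$N(T)+2b(T)-2\sum_{q\in A}(\alpha_q+\delta_q)=2k(n-k)-f_k.\tag{10}$$

Let $\varphi(t)=(\cos t,\sin t)$ and let $I(t)$ be the set of the $k$ highest points in direction $\varphi(t)$, defined except at the normals of hull edges ("events"). For $p\in I(t)$, $q\notin I(t)$ let $A_{pq}(t)$ be the argument of $p-q$ in $(t-\frac\pi2,t+\frac\pi2)$. It exists since $\langle p-q,\varphi(t)\rangle>0$, and it is locally constant in $t$. Put
$$\Phi(t)=\sum_{p\in I(t),\,q\notin I(t)}A_{pq}(t).$$
$\Phi$ is constant between events, and $\Phi(t+2\pi)=\Phi(t)+2\pi k(n-k)$, since each of the $k(n-k)$ arguments has grown by $2\pi$. So the jumps of $\Phi$ in one full turn add up to $2\pi k(n-k)$.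

Consider the event $t_0$ of the edge $e=(a_{J+x}\to a_{J+y})$. The vector $y-x$ has argument $t_0+\frac\pi2$, so $\langle y-x,\varphi(t)\rangle$ has the sign of $\sin(t-t_0)$ near $t_0$, and $I$ changes from $J+x$ to $J+y$. Compare the terms just before and just after.

* For $q\notin J\cup\{x,y\}$ the term $A_{xq}$ is replaced by $A_{yq}$. At $t_0$ both $x-q$ and $y-q$ have positive product with $\varphi(t_0)$, so both arguments lie in the open interval of length $\pi$ centered at $t_0$, and the difference is $\theta_q(x,y)$.
* For $p\in J$ the term $A_{py}$ is replaced by $A_{px}$. For the same reason the difference is the signed angle from $p-y$ to $p-x$, which is $\theta_p(y,x)=-\theta_p(x,y)$.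
* $A_{xy}=t_0-\frac\pi2$ is replaced by $A_{yx}=t_0+\frac\pi2$, contributing $\pi$.

All other pairs are unchanged. The jump is $\pi(H(e)+1)$. Each event belongs to one edge, so summing over one full turn gives $\pi\sum_e(H(e)+1)=2\pi k(n-k)$, which is (9). $\square$

## A hypertriangulation from heights

**Step 8: construct $T_\omega$.** The purpose is to have one hypertriangulation in which the wrong points can be counted. Choose heights $\omega:A\to\mathbb R$ such that no four lifted points $(p,\omega_p)$ are coplanar. (For four given points this excludes the zero set of one nontrivial linear equation in $\omega$, because no three points of $A$ are collinear. So a generic $\omega$ will do.) For a triple $xyz$ let $K(xyz)$ be the set of $p\in A$ whose lifted point lies strictly below the plane through the lifted $x,y,z$.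

Lift $a_I$ to height $\frac1k\sum_{p\in I}\omega_p$. Recall that the faces of the lower convex hull of lifted points project to a polyhedral subdivision, here of $\operatorname{conv}A^{(k)}$. Its cells are given by affine functions $\lambda$: the cell of $\lambda$ is spanned by those points whose height minus $\lambda$ is minimal. Since $\lambda$ is affine, height minus $\lambda$ at $a_I$ is $\frac1k\sum_{p\in I}(\omega_p-\lambda(p))$. So we must find the $k$-sets $I$ that minimize $\sum_{p\in I}(\omega_p-\lambda(p))$.

Let $\tau$ be the $k$-th smallest of the values $\omega_p-\lambda(p)$. The minimizing sets consist of all $p$ with value below $\tau$, completed by elements of the tie set $E=\{p:\omega_p-\lambda(p)=\tau\}$. The lifted points of $E$ lie on the plane $\lambda+\tau$, so $|E|\le3$. If all of $E$ is needed, the cell is a point. If $|E|=2$ and one element is needed, it is an edge. The cell is 2-dimensional exactly if $E=\{x,y,z\}$ has three elements and one or two of them are needed. The values below $\tau$ belong to $K(xyz)$, so this means $|K(xyz)|=k-1$ or $|K(xyz)|=k-2$. The cell is then the white triangle $(K(xyz);xyz)$, respectively the black triangle $(K(xyz)\cup\{x,y,z\};xyz)$.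 Conversely, every triple with $|K(xyz)|\in\{k-1,k-2\}$ gives such a cell: take for $\lambda$ the plane through the lifted $x,y,z$, so that $\tau=0$.

We obtain a level-$k$ hypertriangulation $T_\omega$ whose triangles correspond bijectively to the triples with $|K(xyz)|\in\{k-1,k-2\}$. In particular, hypertriangulations exist.

*Example.* Take the triangle with inner point $q$, $k=2$, $\omega=0$ on $x,y,z$ and $\omega_q=1$. Then $K(xyz)=\emptyset$ has size $k-2$, which gives the black triangle $(xyz;xyz)$. The plane through the lifted $x,y,q$ is positive at $z$, so $K(xyq)=\{z\}$ has size $k-1$, which gives the white triangle $(z;xyq)$. The triples $yzq$ and $xzq$ behave likewise, so $T_\omega=T_\bullet$. With $\omega_q=-1$ we get $K(xyz)=\{q\}$ and $K(xyq)=\emptyset$, and $T_\omega=T_\circ$.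

**Step 9: count the wrong points of $T_\omega$ by triples.** Let $q\in A$, $B=A\setminus\{q\}$, and $K_B(xyz)=K(xyz)\setminus\{q\}$ for triples in $B$. In $T_\omega$, $\alpha_q$ counts the triples with $q\in\operatorname{int}xyz$, $q\in K(xyz)$, $|K(xyz)|=k-1$. The number $\delta_q$ counts the triples with $q\in\operatorname{int}xyz$, $q\notin K(xyz)$, $|K(xyz)|=k-2$. In both cases $|K_B(xyz)|=k-2$. Conversely, a triple with $q\in\operatorname{int}xyz$ and $|K_B(xyz)|=k-2$ belongs to the first kind if $q\in K(xyz)$ and to the second if not. So
$$\alpha_q+\delta_q=c_{k-1}(q),\qquad c_m(v):=\#\{xyz\subset B:\ |K_B(xyz)|=m-1,\ v\in\operatorname{int}xyz\},\quad c_0:=0.\tag{11}$$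
Whether $q$ lies above or below the planes no longer matters.

## Triangles around a point, counted by left sides

**Step 10: compute $c_m(v)$.** Let $N_0=|B|=n-1$. For a point $v$ of the plane on no line spanned by $B$, let $\ell_j(v)$ be the number of $p\in B$ such that exactly $j$ points of $B$ lie to the left of the directed line $v\to p$. Let $[\,\cdot\,]$ around a condition be $1$ if it holds and $0$ otherwise.

**Lemma 3.** For $0\le m\le N_0$,
$$c_m(v)=\sum_{j=0}^{m-1}(m-j)\bigl(1-\ell_j(v)\bigr).\tag{12}$$

*Example.* $B=\{x,y,z\}$, $v=q$ inside: each line $q\to p$ has one point on its left, so $\ell_1=3$ and $\ell_0=\ell_2=0$. Then (12) gives $c_1=1$, $c_2=2+(1-3)=0$ and $c_3=3+2(1-3)+1=0$. Indeed there is one triple, and its $K_B$ is empty.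

*Proof.* Let $\Lambda_m=\sum_{j<m}\ell_j$, the number of $p\in B$ with left count less than $m$. We show that for $1\le m\le N_0$ the quantity $c_m-c_{m-1}+\Lambda_m$ does not change when $v$ moves along a generic ray to infinity. Such a ray avoids the points of $B$ and the intersection points of lines spanned by $B$, so it crosses these lines one at a time. Distinct pairs span distinct lines. A crossing of line $xy$ changes only the orientation of $v,x,y$. So only the left counts of $v\to x$ and $v\to y$, and the triangles with edge $xy$, can be affected.

*Crossing line $xy$ outside the segment $xy$.* The crossing point lies in no closed triangle $xyz$, so the $c_m$ do not change. The directed lines $v\to x$ and $v\to y$ are nearly equal and have the same number $e$ of other points of $B$ to the left. Exactly one of "$y$ is left of $v\to x$" and "$x$ is left of $v\to y$" holds, before as well as after. So the left counts of the two lines are $e$ and $e+1$, in some order, before and after, and $\Lambda_m$ does not change.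

*Crossing the segment $xy$ from right to left of $x\to y$.* (For the reverse crossing all signs are reversed.) Let $i$ other points of $B$ be left of $x\to y$ and $r=N_0-2-i$ right. First we find the change of $\Lambda_m$. Before the crossing, $v\to y$ has $i+1$ points on its left, including $x$, and $v\to x$ has $r$, not including $y$. After the crossing the numbers are $i$ and $r+1$. So $\Lambda_m$ changes by
$$[i<m]-[i+1<m]+[r+1<m]-[r<m]=[i=m-1]-[r=m-1].$$

Next we find the change of $c_m$. The point $v$ enters the triangles $xyz$ with $z$ left and leaves those with $z$ right, so the change is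
$$\#\{z\text{ left}: |K_B(xyz)|=m-1\}-\#\{z\text{ right}: |K_B(xyz)|=m-1\}.$$
To compute it, rotate a plane about the lifted line through $x$ and $y$. The planes are the graphs of $h_s=h_0+s\,d$, where $d$ is the signed distance to line $xy$, positive on the left, and $h_0$ is one affine function with the right values at $x,y$. The lift of each other point $z\in B$ lies on exactly one $h_{s}$, say for $s=s_z$, because $d(z)\ne0$. The $s_z$ are distinct, since no four lifted points are coplanar. For $s\to-\infty$ exactly the $r$ right points have their lifts below $h_s$, and for $s\to+\infty$ exactly the $i$ left points do. When $s$ passes $s_z$, the number of lifted points below goes from $j$ to $j+1$ if $z$ is left, and from $j+1$ to $j$ if $z$ is right, where $j=|K_B(xyz)|$. So the difference above counts net passages of this number from $m-1$ to $m$, and the change of $c_m$ is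
$$[i\ge m]-[r\ge m].$$
For $m=0$ this is $0$, which is also correct for $c_0=0$. So $c_m-c_{m-1}$ changes by
$$[i\ge m]-[i\ge m-1]-[r\ge m]+[r\ge m-1]=-[i=m-1]+[r=m-1],$$
which cancels the change of $\Lambda_m$.

*Far away.* For $v$ far out on the ray all $c_m$ vanish. The points of $B$ are seen from $v$ in an angular order within less than a half-turn, so the left counts are $0,1,\dots,N_0-1$, each once. Hence $\ell_j=1$ and $\Lambda_m=m$. Therefore, at the original $v$,
$$c_m-c_{m-1}=m-\Lambda_m=\sum_{j<m}(1-\ell_j),\qquad 1\le m\le N_0.$$
Summing from $1$ to $m$, the term $1-\ell_j$ is counted $m-j$ times, which is (12). $\square$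

## The value of $G$

**Step 11: assemble Theorem 2.** Each $q\in A$ lies on no line spanned by $B=A\setminus\{q\}$, so Lemma 3 applies with $v=q$. Since $q$ itself is not left of $q\to p$, (8) says $\sum_{q\in A}\ell_j(q)=f_{j+1}$, where $\ell_j(q)$ is taken with respect to $A\setminus\{q\}$. By (11) and (12) with $m=k-1\le N_0-1$, for $T_\omega$,
$$\sum_{q\in A}(\alpha_q+\delta_q)=\sum_{j=0}^{k-2}(k-1-j)(n-f_{j+1})=\sum_{i=1}^{k-1}(k-i)(n-f_i).$$
Inserting this in (10) gives
$$G=N(T_\omega)+2b(T_\omega)=2k(n-k)-f_k+2\sum_{i=1}^{k-1}(k-i)(n-f_i),$$
and by Theorem 1 this $G$ serves all $T$.

For any $T$ with $V$ vertices, exactly $f_k$ vertices are on the boundary, and Euler's formula gives $N=2V-f_k-2$. So $N=G$ is equivalent to $V=k(n-k)+1+\sum_{i=1}^{k-1}(k-i)(n-f_i)$, and by Theorem 1 $N=G$ characterizes the maximal hypertriangulations. $\blacksquare$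

*Checks.* For $k=1$ we get $G=2(n-1)-f_1$, the number of triangles of an ordinary triangulation using all $n$ points. For the quadrilateral with $k=2$, $f_1=f_2=4$, so $G=8-4+0=4$ and $V=5$: one of the six midpoints must stay unused. For the triangle with inner point, $f_1=3$, $f_2=6$, so $G=8-6+2=4$ and $V=6$.

## When every hypertriangulation has $G$ triangles

**Step 12: the cases with no bad pairs.** This is the "if" part of Theorem 3. If $A$ is in convex position, no $q\in A$ lies in the interior of a triangle of points of $A$, so $b(T)=0$ and $N(T)=G$ for all $T$. If $(n,k)=(4,2)$, again $b(T)=0$ always: a white bad pair needs $q\notin J\cup\{x,y,z\}$ with $|J|=1$, so $n\ge5$, and a black bad pair needs $q\in L\setminus\{x,y,z\}$, which is empty since $|L|=3$.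

**Step 13: a bad pair in all other cases.** Let $A$ not be in convex position and $(n,k)\ne(4,2)$. We construct a hypertriangulation with $N<G$. We have $n\ge4$, and by Carathéodory's theorem, and because no three points are collinear, there are $q,x,y,z\in A$ with $q\in\operatorname{int}xyz$. Moreover $k\le n-3$ or $k\ge3$: otherwise $n-2\le k\le2$, so $n=4$ and $k=2$.

* If $k\le n-3$, choose $K\subseteq A\setminus\{q,x,y,z\}$ with $|K|=k-1$. This is possible since $k-1\le n-4$.
* If $k\ge3$, choose $K\subseteq A\setminus\{x,y,z\}$ with $q\in K$ and $|K|=k-2$. This is possible since $1\le k-2\le n-3$.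

Put $\omega=0$ on $x,y,z$, $\omega=-1$ on $K$ and $\omega=+1$ elsewhere. The plane through the lifted $x,y,z$ has height $0$, so exactly the points of $K$ are below it. Perturb $\omega$ slightly so that no four lifted points are coplanar and still $K(xyz)=K$. By Step 8, $T_\omega$ contains in the first case the white triangle $(K;xyz)$ with $q\notin K$, and in the second case the black triangle $(K\cup\{x,y,z\};xyz)$ with $q\in K$. Either way this is a bad pair, so $b(T_\omega)\ge1$ and $N(T_\omega)=G-2b(T_\omega)<G$. By Theorem 1 some hypertriangulation attains $G$, so the numbers of triangles are not all equal. $\blacksquare$
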